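\title{A Woodin cardinal below a measurable cardinal rules out $\Sigma_1(\omega_1)$-definable uniformizations of the club filter}

\begin{abstract}
A uniformization of the club filter on $\omega_1$ is a function that chooses, for every set containing a closed unbounded subset of $\omega_1$, one such subset. We prove that if there is a Woodin cardinal with a measurable cardinal above it, then no uniformization of the club filter on $\omega_1$ is definable by a $\Sigma_1$-formula with parameters $\omega_1$ and a real. This answers a question posed by L\"ucke, Schindler and Schlicht. The proof iterates a normal measure in a model of height $\omega_1$ to produce a set in the club filter whose club subsets the iterates cannot see, and then uses generic iterations of the countable stationary tower to show that the iterates do see the club chosen by a $\Sigma_1$-definition. We also prove a stronger statement in which the measurable cardinal is replaced by a sharp and the single chosen club by countably many.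
\end{abstract}

\section{Introduction}

We work in $\mathrm{ZFC}$. A \emph{club} is a closed unbounded subset of $\omega_1$, and the \emph{club filter} on $\omega_1$ is the set of all $x\subseteq\omega_1$ that contain a club. A \emph{uniformization of the club filter} is a function $f$ whose domain is the club filter such that $f(x)$ is a club and $f(x)\subseteq x$ for every $x$ in the domain. The axiom of choice provides such functions. The question is how simply one of them can be defined.

A formula of the language of set theory is $\Delta_0$ if all its quantifiers are bounded, and $\Sigma_1$ if it has the form $\exists w\,\psi$ with $\psi$ a $\Delta_0$-formula. A class $X$ is \emph{$\Sigma_1(a)$-definable} if $X=\{x:\varphi(a,x)\}$ for some $\Sigma_1$-formula $\varphi$, and a function is $\Sigma_1(a)$-definable if its graph is. Membership in such a class is established by exhibiting a witness, and when the objects involved are subsets of $\omega_1$, the witness can be taken hereditarily of size at most $\aleph_1$ (fact (A2) below). This is the level at which the club filter itself lives: the statement ``$y$ is a club and $y\subseteq x\subseteq\omega_1$'' is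 $\Delta_0$ in $x$, $y$ and $\omega_1$, so the club filter is $\Sigma_1(\omega_1)$-definable, with clubs as witnesses. A $\Sigma_1(\omega_1)$-definable uniformization selects a witness for each member of the filter by a definition that is no more complex than the definition of the filter.

There is no obvious canonical witness. If $x=\omega_1\setminus\{\omega\}$, then every club $C\subseteq x$ has finite intersection with $\omega$, so one more natural number can be added to it; thus $x$ has no maximal club subset. On the other hand, a sufficiently nice well-ordering does the job.

\begin{example}\label{ex:L}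
Assume $V=L$, and let $f(x)$ be the $<_L$-least club contained in $x$. Then $y=f(x)$ if and only if there is a limit ordinal $\gamma$ with $x,y,\omega_1\in L_\gamma$ such that $y$ is a club subset of $x$ and no $y'\in L_\gamma$ with $L_\gamma\models y'<_Ly$ is a club subset of $x$. Here we use that $L_\gamma$ is an initial segment of $<_L$ and computes $<_L$ correctly. Since ``$w=L_\gamma$'' is $\Sigma_1$, the function $f$ is $\Sigma_1(\omega_1)$-definable.
\end{example}

So the absence of a definable uniformization needs an assumption beyond $\mathrm{ZFC}$. Two results are known. If there are infinitely many Woodin cardinals and a measurable cardinal above them, then there is no $\Sigma_1(\omega_1)$-definable uniformization of the club filter. And the existence of a Woodin cardinal is consistent with the existence of such a uniformization. Neither result is used in this paper. Between them lies the following question, posed in \cite{LSS}.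

\medskip
\noindent\textbf{Question.} \emph{Suppose that there is a Woodin cardinal and a measurable cardinal above it. Is there no $\Sigma_1(\omega_1)$-definable uniformization of the club filter on $\omega_1$?}
\medskip

There is a reason to expect a positive answer. A Woodin cardinal gives generic elementary embeddings that move $\omega_1$. If a small model with a Woodin cardinal can be pushed through $\omega_1$ many such embeddings without losing well-foundedness, the result is a transitive model that is correct about $\omega_1$, and its $\Sigma_1(\omega_1)$-statements are true. So small models should have access to a $\Sigma_1(\omega_1)$-definable function, and a small model should be easy to fool about which sets contain clubs. The second known result warns that the Woodin cardinal alone does not make this work; the measurable cardinal will supply the well-foundedness. A \emph{real} is a subset of $\omega$.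

\begin{theorem}\label{thm:A}
Let $\delta$ be a Woodin cardinal, $\mu>\delta$ a measurable cardinal and $r$ a real. Then no uniformization of the club filter on $\omega_1$ has a graph of the form $\{(x,y):\varphi(\omega_1,r,x,y)\}$ with $\varphi$ a $\Sigma_1$-formula. In particular, no uniformization of the club filter on $\omega_1$ is $\Sigma_1(\omega_1)$-definable.
\end{theorem}

The method gives more. The assertion ``$V_\delta^\#$ exists'' is recalled in Section~\ref{sec:sharp}; it follows from the existence of a measurable cardinal above $\delta$.

\begin{theorem}\label{thm:B}
Let $\delta$ be a Woodin cardinal and suppose that $V_\delta^\#$ exists. Let $r$ be a real and $\varphi$ a $\Sigma_1$-formula, and write $R_x=\{y:\varphi(\omega_1,r,x,y)\}$. Then it is \emph{not} the case that for every $x$ in the club filter on $\omega_1$ with $x\in L[s]$ for some real $s$, the set $R_x$ is nonempty, countable, and consists of club subsets of $x$.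
\end{theorem}

Theorem~\ref{thm:A} is the case $R_x=\{f(x)\}$, but our proof of it does not use sharps. Countability cannot be dropped from Theorem~\ref{thm:B}: if $\varphi$ says that $y$ is a club subset of $x$, then $R_x$ is a nonempty set of club subsets of $x$ for every $x$ in the filter.

The proof of Theorem~\ref{thm:A} runs as follows. From $\mu$ we build a transitive model $N$ of height $\omega_1$ that reflects the situation in $V$ and has a measurable cardinal $\kappa_0$ below a Woodin cardinal (Section~\ref{sec:tall}). We iterate a normal measure on $\kappa_0$ for $\omega_1$ steps and let $A\subseteq\omega_1$ be the image of the set of inaccessible cardinals below $\kappa_0$. The set $A$ contains the club of critical points $\kappa_\alpha$, while the $\alpha$-th iterate $N_\alpha$ believes that $\kappa_\alpha\setminus A$ is stationary; so $N_\alpha$ contains no club in $\kappa_\alpha$ that is a subset of $A$ (Section~\ref{sec:test}). Generic iterations of the stationary tower (Section~\ref{sec:iter}) show that $f(A)\cap\kappa_\alpha\in N_\alpha$ for all $\alpha<\omega_1$ (Section~\ref{sec:capture}). This is a contradiction when $\kappa_\alpha$ is a limit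 point of $f(A)$. Proposition~\ref{prop:warmup} carries out the argument in a case where condensation can take the place of the stationary tower.

\section{Background}\label{sec:background}

\subsection{Absoluteness and elementary embeddings}

For a cardinal $\lambda$, $H(\lambda)$ is the set of all sets whose transitive closure has size less than $\lambda$. The theory $\mathrm{ZFC}^-$ is $\mathrm{ZFC}$ without the power set axiom, formulated with Collection and the well-ordering principle; it holds in $H(\lambda)$ for regular uncountable $\lambda$. We use three absoluteness facts.
\begin{itemize}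
\item[(A1)] If $M\subseteq M'$ are transitive, then a $\Sigma_1$-statement with parameters in $M$ that holds in $M$ holds in $M'$.
\item[(A2)] A true $\Sigma_1$-statement with parameters in $H(\omega_2)$ holds in $H(\omega_2)$. (Take an elementary substructure of size $\aleph_1$ of a large $V_\theta$ that contains a witness and includes the transitive closures of the parameters, and collapse it.)
\item[(A3)] (Mostowski) If $M$ is a transitive model of $\mathrm{ZFC}$ and $c\in M$ is a real, then a $\Sigma^1_1$-statement about $c$ holds in $M$ if and only if it is true.
\end{itemize}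

Let $(Z,E)$ be a structure with one binary relation. The \emph{predecessors} of $x\in Z$ are the $y$ with $y\mathrel{E}x$, and $x$ is \emph{ill-founded} if there are predecessors $x_n$ of $x$ with $x_{n+1}\mathrel{E}x_n$ for all $n<\omega$. An ill-founded model of $\mathrm{ZFC}$ has an ill-founded ordinal, namely the rank of the first term of a descending sequence. Well-founded extensional structures are identified with their transitive collapses.
\begin{itemize}
\item[(E1)] If $j:M\to M'$ is an elementary embedding between transitive models of $\mathrm{ZFC}$, then $j(\xi)\ge\xi$ for all ordinals $\xi\in M$, and $j(x)=x$ for all $x\in H(\omega_1)^M$. For the second claim, if $e\in M$ maps $\omega$ onto $x$, then $j(x)=\{j(e)(n):n<\omega\}=j[x]$, and $\in$-induction applies.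
\item[(E2)] The direct limit of a system $\langle M_\alpha,j_{\alpha\beta}:\alpha\le\beta<\omega_1\rangle$ of elementary embeddings between well-founded models is well-founded, because the terms of a descending $\omega$-sequence in the limit all have preimages in a single $M_\alpha$.
\end{itemize}

\subsection{Iterated ultrapowers}

A \emph{normal ultrafilter} on an uncountable cardinal $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter $U$ such that every $g:\kappa\to\kappa$ with $\{\xi:g(\xi)<\xi\}\in U$ is constant on a set in $U$. Every measurable cardinal $\kappa$ carries one, and every such $U$ contains the set of inaccessible cardinals below $\kappa$.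

Let $M$ be a transitive model of $\mathrm{ZFC}^-$ and let $U\in M$ be, in $M$, a normal ultrafilter on $\kappa$. The ultrapower $\mathrm{Ult}(M,U)$ is formed from the functions $g\in M$ with domain $\kappa$; Separation, Collection and choice in $M$ give \L o\'s's theorem. The \emph{iteration of $(M,U)$} consists of models $M_\beta$ and commuting elementary maps $i_{\beta\gamma}:M_\beta\to M_\gamma$, where $M_0=M$, $M_{\beta+1}=\mathrm{Ult}(M_\beta,U_\beta)$ with $U_\beta=i_{0\beta}(U)$, and direct limits are taken at limit stages. Put $\kappa_\beta=i_{0\beta}(\kappa)$. Gaifman's theorem says that in $\mathrm{ZFC}$ all iterates of $(V,U)$ by a normal ultrafilter $U$ are well-founded.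

\begin{lemma}\label{lem:iu}
Suppose that $M_\beta$ is well-founded for all $\beta\le\gamma$.
\begin{itemize}
\item[(a)] If $\beta\le\beta'\le\gamma$, then $i_{\beta\beta'}(\xi)=\xi$ for all $\xi<\kappa_\beta$, and $i_{\beta\beta'}(X)\cap\kappa_\beta=X$ for all $X\subseteq\kappa_\beta$ in $M_\beta$.
\item[(b)] If $\beta<\gamma$ and $X\in U_\beta$, then $\kappa_\beta\in i_{\beta,\beta+1}(X)$.
\item[(c)] The sequence $\langle\kappa_\beta:\beta\le\gamma\rangle$ is strictly increasing and continuous.
\item[(d)] If $M$ is countable and $\gamma=\omega_1$, then $\kappa_\beta<\omega_1$ for $\beta<\omega_1$, and $\kappa_{\omega_1}=\omega_1$.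
\end{itemize}
\end{lemma}

\begin{proof}
In one step, completeness makes every function in $M_\beta$ from $\kappa_\beta$ into some $\xi<\kappa_\beta$ constant on a set in $U_\beta$, so $i_{\beta,\beta+1}$ fixes the ordinals below $\kappa_\beta$. Normality says that the identity function represents $\kappa_\beta$, which gives (b) and $\kappa_\beta<\kappa_{\beta+1}$. Let $\lambda\le\gamma$ be a limit and assume (a) below $\lambda$. For $\xi<\kappa_\beta$, an element of $i_{\beta\lambda}(\xi)$ has the form $i_{\beta'\lambda}(\zeta)$ with $\beta\le\beta'<\lambda$ and $\zeta<i_{\beta\beta'}(\xi)=\xi$, and it equals $i_{\beta\lambda}(\zeta)$ because $i_{\beta\beta'}(\zeta)=\zeta$. So $i_{\beta\lambda}(\xi)=i_{\beta\lambda}[\xi]$, and induction on $\xi$ gives $i_{\beta\lambda}(\xi)=\xi$. An ordinal below $\kappa_\lambda$ has the form $i_{\beta\lambda}(\xi)=\xi$ with $\beta<\lambda$ and $\xi<\kappa_\beta$, which is continuity. The claim about $X$ follows from the claim about ordinals. For (d), $M_\beta$ is countable for $\beta<\omega_1$ by induction, and (c) applies.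
\end{proof}

\subsection{Woodin cardinals}

A (short) \emph{extender} with critical point $\nu$ is a system $E=\langle E_a:a\in[\lambda]^{<\omega}\rangle$ of $\nu$-complete ultrafilters $E_a$ on $[\nu]^{|a|}$ satisfying coherence and normality conditions that mention only subsets of the sets $[\nu]^n$ and functions from them into $\nu$. The elements of $\mathrm{Ult}(V,E)$ are classes $[a,g]$ with $g$ a function on $[\nu]^{|a|}$. Whether $[a,g]$ is equal to, or a member of, $[b,h]$ is decided by asking whether the set of $u\in[\nu]^{|a\cup b|}$ at whose projections $g$ and $h$ stand in that relation belongs to $E_{a\cup b}$. The canonical map is $i_E$. We use the extender form of the definition of Woodin cardinals: an inaccessible cardinal $\delta$ is \emph{Woodin} if for every $S\subseteq V_\delta$ there is $\nu<\delta$ such that for every $\eta<\delta$ there is an extender $E\in V_\delta$ with critical point $\nu$ and well-founded ultrapower such that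
\[
i_E(\nu)>\eta,\qquad V_\eta\subseteq\mathrm{Ult}(V,E),\qquad i_E(S)\cap V_\eta=S\cap V_\eta .
\]
For such $E$ the set $\{X\subseteq\nu:\nu\in i_E(X)\}$ is a normal ultrafilter on $\nu$, so there are measurable cardinals below every Woodin cardinal.

\begin{lemma}\label{lem:woodin}
Let $\delta$ be Woodin and let $M$ be a transitive model of $\mathrm{ZFC}$, a set or a class, with $V_\delta\in M$. Then $\delta$ is Woodin in $M$.
\end{lemma}

\begin{proof}
We have $V_\eta^M=V_\eta$ for $\eta\le\delta$, and $\delta$ is inaccessible in $M$. Let $S\subseteq V_\delta$ be in $M$, let $\nu$ be as in the definition, let $\eta<\delta$ and let $E\in V_\delta$ be a witness for $\eta$. Then $E\in M$ is an extender in $M$. The map $k$ sending the class of $(a,g)$ in $\mathrm{Ult}(M,E)$ to its class in $\mathrm{Ult}(V,E)$ preserves equality and membership in both directions, so $\mathrm{Ult}(M,E)$ is well-founded. Let $i^M$ and $i^V$ be the canonical maps. In either ultrapower the elements of the image of $V_\nu$ are represented by functions $g:[\nu]^{|a|}\to V_\nu$, and these lie in $V_\delta\subseteq M$. So $k$ restricts to an $\in$-isomorphism between the transitive sets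 $i^M(V_\nu)$ and $i^V(V_\nu)$; hence they are equal to one set $T$, $k$ is the identity on $T$, and $i^M(\nu)=i^V(\nu)>\eta$. For $g$ as above, $[a,g]$ belongs to the image of $S$ if and only if $\{u:g(u)\in S\}\in E_a$, in both ultrapowers. So $i^M(S)\cap T=i^V(S)\cap T$. Finally $V_\eta\subseteq T$, since $V_\eta\subseteq\mathrm{Ult}(V,E)$ and $\eta<i^V(\nu)$. Thus $E$ is a witness for $\eta$ in $M$.
\end{proof}

\subsection{The countable stationary tower}

A set $a$ is \emph{stationary} if $\bigcup a\ne\emptyset$ and for every $F:(\bigcup a)^{<\omega}\to\bigcup a$ some $X\in a$ is closed under $F$. The conditions of the \emph{countable stationary tower} $\mathbb{Q}_{<\delta}$ are the stationary sets $a\in V_\delta$ that consist of countable subsets of $\bigcup a$, and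
\[
b\le a\quad\text{if and only if}\quad \textstyle\bigcup a\subseteq\bigcup b\ \text{ and }\ X\cap\bigcup a\in a\ \text{ for all }X\in b .
\]
Let $G\subseteq\mathbb{Q}_{<\delta}$ be generic. The \emph{generic ultrapower} $\mathrm{Ult}(V,G)$ is formed from the functions $g\in V$ with $\mathrm{dom}(g)\in G$. If $\mathrm{dom}(g)=a$ and $\mathrm{dom}(h)=b$, then $g=_Gh$ means that there is $c\in G$ with $c\le a$, $c\le b$ and $g(X\cap\bigcup a)=h(X\cap\bigcup b)$ for all $X\in c$; the relation $g\in_Gh$ is defined in the same way with $\in$ in place of $=$. The canonical map $j$ sends $x$ to the class of a constant function with value $x$, and it is elementary. The following theorem is the only property of the stationary tower that we take from the literature.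

\begin{theorem}[Woodin; see {\cite[\S 2.7]{Larson}}]\label{thm:tower}
If $\delta$ is Woodin and $G\subseteq\mathbb{Q}_{<\delta}$ is $V$-generic, then $W=\mathrm{Ult}(V,G)$ is well-founded, the canonical map $j:V\to W$ has critical point $\omega_1$ and $j(\omega_1)=\delta$, and every countable sequence of elements of $W$ that lies in $V[G]$ belongs to $W$.
\end{theorem}

\section{Models of height $\omega_1$}\label{sec:tall}

We want to apply Theorem~\ref{thm:tower} to small models, with generic filters that exist in $V$, and to repeat this $\alpha$ times for every countable $\alpha$. Countable transitive models have generic filters but omit most countable ordinals, so they cannot speak about the lengths of the iterations to which they are subjected. Models of height exactly $\omega_1$ have both virtues.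

\begin{definition}
A \emph{tall model} is a transitive model $N$ of $\mathrm{ZFC}$ with $N\cap\mathrm{Ord}=\omega_1$. A pair $(N,\delta)$ is \emph{suitable} if $N$ is a tall model and $N\models$ ``$\delta$ is Woodin''.
\end{definition}

Let $N$ be tall. Every element of $N$ is countable, since in $N$ it is in bijection with an ordinal. In particular, if $P\in N$ is a poset, then $\mathcal{P}(P)^N$ is countable, so every $p\in P$ belongs to an $N$-generic filter $G\in V$, and $N[G]$ is again tall. It follows that a statement that holds in $N[G]$ for every $N$-generic $G\in V$ is forced over $N$ by every condition. Finally, if $j:N\to N'$ is elementary, $N'$ is transitive and all ordinals of $N'$ are countable, then $N'$ is tall by (E1).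

\begin{lemma}\label{lem:onestep}
Let $(N,\delta)$ be suitable, let $G$ be $N$-generic for $\mathbb{Q}_{<\delta}^N$, and let $j:N\to W=\mathrm{Ult}(N,G)$ be the canonical map. Then $W$ is well-founded, $(W,j(\delta))$ is suitable, $\omega_1^N<\delta=\omega_1^W$, and $V_\delta^N\subseteq H(\omega_1)^W$.
\end{lemma}

\begin{proof}
The ultrapower is a class of $N[G]$, definable with a predicate for $N$. It is set-like there: if $g\in_Gh$ is witnessed by $c$, then $g=_Gg'$ for the function $g':c\to\bigcup\mathrm{ran}(h)$ given by $g'(X)=g(X\cap\bigcup\mathrm{dom}(g))$. By Theorem~\ref{thm:tower} for $N$, the model $N[G]$ collapses the ultrapower to a transitive class $W\subseteq N[G]$. So $W$ is well-founded with countable ordinals, hence tall, and $\omega_1^W=j(\omega_1^N)=\delta$. Also $\omega_1^N<\delta$, as $\delta$ is inaccessible in $N$.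

We show $V_\delta^N\subseteq W$ by $\in$-induction. Let $x\in V_\delta^N$ be nonempty with $x\subseteq W$. The ordinal $|x|^N<\delta$ is countable in $W\subseteq N[G]$, so $N[G]$ has an enumeration of $x$ in order type at most $\omega$. This sequence belongs to $W$ by Theorem~\ref{thm:tower}, so $x\in W$. Finally, for $x\in V^N_\delta$ a bijection between the transitive closure of $x$ and an ordinal below $\delta$ lies in $V_\delta^N\subseteq W$, so $x\in H(\omega_1)^W$.
\end{proof}

The measurable cardinal $\mu$ of Theorem~\ref{thm:A} is used only in the next lemma, where it stretches a countable copy of $V_\mu$ to height $\omega_1$ without changing its theory.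

\begin{lemma}\label{lem:frommeasurable}
Let $\delta$ be Woodin, $\mu>\delta$ measurable, $U$ a normal ultrafilter on some $\kappa<\delta$, and $r$ a real. There are a suitable pair $(N,\bar\delta)$ with $r\in N$ and $\bar\kappa,\bar U\in N$ such that $(N,\in,r,\bar\delta,\bar\kappa,\bar U)$ and $(V_\mu,\in,r,\delta,\kappa,U)$ are elementarily equivalent.
\end{lemma}

\begin{proof}
Let $F$ be a normal ultrafilter on $\mu$, let $\chi=(2^\mu)^+$, and let $X\prec H(\chi)$ be countable with $F,\mu,V_\mu,\delta,\kappa,U,r\in X$. Let $\tau_0:M_0\to H(\chi)$ be the inverse of the transitive collapse of $X$, and let $F_0,\mu_0,Y_0,\bar\delta,\bar\kappa,\bar U$ be the preimages of $F,\mu,V_\mu,\delta,\kappa,U$; the preimage of $r$ is $r$. Let $M_\beta$, $\pi_{\beta\gamma}$ be the iteration of $(M_0,F_0)$, and let $F_\beta,\mu_\beta,Y_\beta$ be the images of $F_0,\mu_0,Y_0$.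

To see that the iterates are well-founded, we embed them back into $H(\chi)$. By recursion on $\beta<\omega_1$ we build elementary maps $\tau_\beta:M_\beta\to H(\chi)$ with $\tau_\gamma\circ\pi_{\beta\gamma}=\tau_\beta$; then $\tau_\beta(F_\beta)=F$, and $M_\beta$ is countable and well-founded. At limits take the direct limit of the maps. Given $\tau_\beta$, the set $\tau_\beta[F_\beta]$ is a countable subset of $F$, so there is $\rho\in\bigcap\tau_\beta[F_\beta]$. Put $\tau_{\beta+1}([g])=\tau_\beta(g)(\rho)$. If $M_{\beta+1}\models\psi([g])$, then $T=\{\xi<\mu_\beta:M_\beta\models\psi(g(\xi))\}$ is in $F_\beta$, so $\rho\in\tau_\beta(T)$, which means $H(\chi)\models\psi(\tau_\beta(g)(\rho))$. The same computation with several functions shows that $\tau_{\beta+1}$ is well defined and elementary, and constant functions give $\tau_{\beta+1}\circ\pi_{\beta,\beta+1}=\tau_\beta$. By (E2), $M_{\omega_1}$ is well-founded too, and $\mu_{\omega_1}=\omega_1$ by Lemma~\ref{lem:iu}(d).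

Let $N=Y_{\omega_1}$. By elementarity $N$ is a transitive set with $N\cap\mathrm{Ord}=\mu_{\omega_1}=\omega_1$. The map $\pi=\pi_{0\omega_1}$ is the identity on $Y_0$: for nonempty $x\in Y_0$ there are $\nu<\mu_0$ and a surjection $e:\nu\to x$ in $M_0$, so by Lemma~\ref{lem:iu}(a) $\pi(x)=\{\pi(e)(\xi):\xi<\nu\}=\pi[x]$, and $\in$-induction applies. Since $\pi$ restricts to an elementary map $Y_0\to N$, we get $Y_0\prec N$; and $\tau_0$ restricts to an elementary map $Y_0\to V_\mu$. This gives the elementary equivalence. As $\mu$ is inaccessible, $V_\mu\models\mathrm{ZFC}$, and $\delta$ is Woodin in $V_\mu$ by Lemma~\ref{lem:woodin}. So $(N,\bar\delta)$ is suitable.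
\end{proof}

\section{The test set}\label{sec:test}

We need a member $A$ of the club filter at which a definable choice of a club must fail. It should contain a club for a reason that is visible only from outside, while a family of small models regards the initial segments of $A$ as co-stationary. A co-stationary set of measure one, stretched to $\omega_1$ by iterating the measure, has these properties.

Let $N$ be a tall model and let $U\in N$ be, in $N$, a normal ultrafilter on $\kappa$. Put
\[
A_0=\{\lambda<\kappa:\lambda\text{ is inaccessible in }N\}\in U,\qquad H=H((2^\kappa)^+)^N,\qquad z=z(N,U)=(H,\kappa,U,A_0).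
\]
Then $H$ is a transitive model of $\mathrm{ZFC}^-$ with $\kappa,U,A_0\in H$. Let $N_\alpha$, $i_{\alpha\beta}$ for $\alpha\le\beta\le\omega_1$ be the iteration of $(N,U)$. For $\alpha<\omega_1$ we have $\alpha\in N$, so Gaifman's theorem applies inside $N$ and shows that $N_\alpha$ is a transitive class of $N$; hence $N_\alpha$ is tall. By (E2), $N_{\omega_1}$ is well-founded. Write
\[
z_\alpha=(H_\alpha,\kappa_\alpha,U_\alpha,A_\alpha)=i_{0\alpha}(z).
\]
For $\alpha<\omega_1$ we have $\kappa_\alpha<\omega_1$, so $\kappa_{\omega_1}=\omega_1$ by Lemma~\ref{lem:iu}(c). The \emph{test set} of $(N,U)$ is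
\[
A=A(N,U)=A_{\omega_1}\subseteq\omega_1 .
\]

\begin{lemma}\label{lem:test}
\begin{itemize}
\item[(a)] $\{\kappa_\alpha:\alpha<\omega_1\}$ is a club contained in $A$, and $A\cap\kappa_\alpha=A_\alpha$ for all $\alpha\le\omega_1$.
\item[(b)] If $D\subseteq A$ is a club and $\kappa_\alpha<\omega_1$ is a limit point of $D$, then $D\cap\kappa_\alpha\notin N_\alpha$.
\item[(c)] For $\alpha<\omega_1$, $z(N_\alpha,U_\alpha)=z_\alpha$ and $A(N_\alpha,U_\alpha)=A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set is a club by Lemma~\ref{lem:iu}(c). Since $A_\alpha\in U_\alpha$, Lemma~\ref{lem:iu}(b) gives $\kappa_\alpha\in A_{\alpha+1}$, and $i_{\alpha+1,\omega_1}$ fixes $\kappa_\alpha<\kappa_{\alpha+1}$; so $\kappa_\alpha\in A$. The equation is Lemma~\ref{lem:iu}(a).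

(b) Suppose $D\cap\kappa_\alpha\in N_\alpha$. This set is closed and unbounded in $\kappa_\alpha$, which is regular and uncountable in $N_\alpha$. So the supremum $\lambda$ of its first $\omega$ elements belongs to it and has cofinality $\omega$ in $N_\alpha$. But $\lambda\in A\cap\kappa_\alpha=A_\alpha$, and $A_\alpha$ consists of inaccessible cardinals of $N_\alpha$.

(c) The first equation holds by elementarity. The iteration of $(N_\alpha,U_\alpha)$ is the tail $\langle N_{\alpha+\beta}:\beta\le\omega_1\rangle$, and $\alpha+\omega_1=\omega_1$.
\end{proof}

The model $N$ is uncountable, but the countable object $z$ already determines $A$. This matters because other models will have to compute $A$ and its initial segments without access to $N$. Let $\theta(z,\gamma,a)$ be the formula saying that $z$ is a tuple $(H,\kappa,U,A_0)$ with $H$ a transitive model of $\mathrm{ZFC}^-$ in which $U$ is a normal ultrafilter on $\kappa$ and $A_0\in H$, that the $\beta$-th iterate of $(H,U)$ is well-founded for all $\beta\le\gamma$, and that $a$ is the image of $A_0$ in the $\gamma$-th iterate.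

\begin{lemma}\label{lem:abs}
The models $H_\beta$ with the maps $i_{\beta\gamma}\upharpoonright H_\beta$, for $\beta\le\gamma\le\omega_1$, form the iteration of $(H,U)$. If $M$ is a transitive model of $\mathrm{ZFC}$ with $z\in M$ and $\gamma\in M$, where $\gamma\le\omega_1$, then $\langle z_\beta:\beta\le\gamma\rangle\in M$, and $M\models\theta(z,\gamma,a)$ if and only if $a=A_\gamma$.
\end{lemma}

\begin{proof}
Let $\beta<\omega_1$. In $N_\beta$, a function $g:\kappa_\beta\to H_\beta$ has transitive closure of size at most $\kappa_\beta\cdot2^{\kappa_\beta}=2^{\kappa_\beta}$, so $g\in H_\beta$. The elements of $H_{\beta+1}=i_{\beta,\beta+1}(H_\beta)$ are exactly the classes of such functions, so $H_{\beta+1}=\mathrm{Ult}(H_\beta,U_\beta)$. At a limit $\lambda$, if $i_{\beta\lambda}(x)\in H_\lambda=i_{\beta\lambda}(H_\beta)$, then $x\in H_\beta$; so $H_\lambda$ is the direct limit of the $H_\beta$. Now let $M$ be as stated. Ultrapowers and direct limits of set structures are computed correctly in $M$. They are well-founded here, so $M$ sees them as well-founded and its transitive collapses are the true ones. By induction, $M$ builds the true iteration of $(H,U)$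 up to $\gamma$.
\end{proof}

\subsection*{The argument in a simple case}

Outside $L$, the natural way to imitate Example~\ref{ex:L} is to look for $f(x)$ inside $L[x]$. The test set defeats this, and the proof shows the shape of the general argument. By Lemma~\ref{lem:frommeasurable}, pairs $(N,U)$ as above exist under the hypotheses of Theorem~\ref{thm:A}.

\begin{proposition}\label{prop:warmup}
The test set $A$ is in the club filter, but no club subset of $A$ belongs to $L[A]$.
\end{proposition}

\begin{proof}
The first claim is Lemma~\ref{lem:test}(a). Suppose that $D\in L[A]$ is a club subset of $A$, and choose a regular $\gamma>\omega_1$ with $D\in L_\gamma[A]$. Build a continuous increasing chain $\langle X_\xi:\xi<\omega_1\rangle$ of countable elementary substructures of $(L_\gamma[A],\in,A)$ with $D,\omega_1\in X_0$ and $\sup(X_\xi\cap\omega_1)+1\subseteq X_{\xi+1}$. For limit $\xi$ the set $X_\xi\cap\omega_1$ is an ordinal, and these ordinals form a club. So $X_\xi\cap\omega_1=\kappa_\alpha$ for some limit $\xi$ and some $\alpha<\omega_1$. Let $\pi$ be the transitive collapse of $X_\xi$. It fixes the ordinals below $\kappa_\alpha$, sends $\omega_1$ to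 $\kappa_\alpha$ and $D$ to $D\cap\kappa_\alpha$, and turns the predicate $A$ into $A\cap\kappa_\alpha=A_\alpha$. The image is a transitive model of $\mathrm{ZFC}^-$ and of ``$V=L[A_\alpha]$'', so it is $L_{\bar\gamma}[A_\alpha]$ for some $\bar\gamma<\omega_1$. By elementarity $D\cap\kappa_\alpha$ is unbounded in $\kappa_\alpha$. Since $N_\alpha$ is tall, $\bar\gamma\in N_\alpha$; also $A_\alpha\in N_\alpha$. Hence $D\cap\kappa_\alpha\in L_{\bar\gamma}[A_\alpha]\subseteq N_\alpha$, contradicting Lemma~\ref{lem:test}(b).
\end{proof}

The point was that $N_\alpha$ can compute an initial segment of the chosen club from an initial segment of $A$. For an arbitrary $\Sigma_1$-definition of $f$ there is no condensation: the collapse of a witness for $\varphi(\omega_1,r,A,f(A))$ is a countable set that has no reason to be in $N_\alpha$. So we reverse the direction. Instead of collapsing a true witness downward, we let a generic ultrapower $W$ of $N_\alpha$ produce its own witness for an initial segment of $A$, and we push that witness upward through an elementary embedding until it becomes a true one. For this, $W$ must regard $z_\alpha$ as countable, which is what Lemma~\ref{lem:onestep}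 provides if $\kappa$ lies below the Woodin cardinal, and $W$ must embed into a transitive model whose $\omega_1$ is the true $\omega_1$. The second requirement is the subject of the next section.

\section{Generic iterations}\label{sec:iter}

\begin{definition}
Let $(N,\delta)$ be suitable and $\gamma\le\omega_1$. A \emph{generic iteration of $(N,\delta)$ of length $\gamma$} consists of models $W_\alpha$ for $\alpha\le\gamma$, filters $G_\alpha$ for $\alpha<\gamma$, and commuting elementary maps $j_{\alpha\beta}:W_\alpha\to W_\beta$, such that $W_0=N$; for $\alpha<\gamma$, $W_\alpha$ is well-founded, $G_\alpha$ is $W_\alpha$-generic for $j_{0\alpha}(\mathbb{Q}_{<\delta}^N)$, and $j_{\alpha,\alpha+1}:W_\alpha\to W_{\alpha+1}=\mathrm{Ult}(W_\alpha,G_\alpha)$ is the canonical map; and direct limits are taken at limit stages. The last model $W_\gamma$ is not required to be well-founded. We put $\delta_\alpha=j_{0\alpha}(\delta)$.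
\end{definition}

\begin{lemma}\label{lem:pres}
In a generic iteration of length $\gamma$, the pair $(W_\alpha,\delta_\alpha)$ is suitable whenever $\alpha\le\gamma$, $\alpha<\omega_1$ and $W_\alpha$ is well-founded. If $\gamma$ is not a limit ordinal, then $W_\gamma$ is well-founded.
\end{lemma}

\begin{proof}
We prove the first claim by induction on $\alpha$. The successor step is Lemma~\ref{lem:onestep}. If $\alpha<\omega_1$ is a limit, then the members of an element $j_{\beta\alpha}(x)$ of $W_\alpha$ have the form $j_{\beta'\alpha}(y)$ with $\beta\le\beta'<\alpha$ and $y\in j_{\beta\beta'}(x)$. There are countably many of these, so all ordinals of $W_\alpha$ are countable and $W_\alpha$ is tall. The second claim follows from the first and Lemma~\ref{lem:onestep}.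
\end{proof}

\begin{proposition}\label{prop:iter}
If $(N,\delta)$ is suitable, then $W_\gamma$ is well-founded for every generic iteration of $(N,\delta)$ of length $\gamma\le\omega_1$.
\end{proposition}

By Lemma~\ref{lem:pres} and (E2), only countable limit stages are in doubt. Theorem~\ref{thm:tower} says nothing about them, since the sequence of filters is chosen in $V$ and need not lie in a generic extension of $N$. The remedy is a minimal counterexample argument. If $N$ can \emph{define} the least pair $(\gamma,\eta)$ such that some iteration of length $\gamma$ makes the image of $\eta$ ill-founded, then $j_{0\alpha}$ maps this pair to the least such pair for $W_\alpha$, and the tail of a bad iteration exhibits a smaller one. To make the definition possible, we cut $N$ down to a set $V_\zeta^N$, so that the existence of a bad iteration becomes a $\Sigma^1_1$-statement, which $N$ can evaluate after collapsing $V_\zeta^N$. Since well-foundedness is not $\Sigma^1_1$, it has to be left out of the notion of iteration that $N$ talks about.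

\begin{definition}
Let $Z$ be a transitive set, $q\in Z$, and $\gamma$ an ordinal. A \emph{$(Z,q,\gamma)$-system} consists of structures $(Z_\alpha,E_\alpha)$ for $\alpha\le\gamma$, sets $G_\alpha\subseteq Z_\alpha$ for $\alpha<\gamma$, and commuting elementary maps $j_{\alpha\beta}:Z_\alpha\to Z_\beta$, such that $(Z_0,E_0)=(Z,\in)$ and the following hold, where $q_\alpha=j_{0\alpha}(q)$ and the formulas defining $b\le a$, $=_G$ and $\in_G$ are evaluated in $(Z_\alpha,E_\alpha)$.
\begin{itemize}
\item[(S1)] For $\alpha<\gamma$, $G_\alpha$ is a filter on the set of predecessors of $q_\alpha$, and every $d$ with $Z_\alpha\models$ ``$d$ is a dense subset of $q_\alpha$'' has a predecessor in $G_\alpha$.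
\item[(S2)] For $\alpha<\gamma$, there is a map $g\mapsto[g]$ from the set of all $g\in Z_\alpha$ that are, in $Z_\alpha$, functions whose domain is a member of $G_\alpha$, onto $Z_{\alpha+1}$, such that $[g]=[h]$ if and only if $g=_{G_\alpha}h$, $[g]\mathrel{E_{\alpha+1}}[h]$ if and only if $g\in_{G_\alpha}h$, and $[g]=j_{\alpha,\alpha+1}(x)$ if $g$ is constant with value $x$.
\item[(S3)] For limit $\lambda\le\gamma$, $Z_\lambda=\bigcup_{\alpha<\lambda}j_{\alpha\lambda}[Z_\alpha]$.
\end{itemize}
The system is \emph{bad at} $\eta\in Z$ if $j_{0\gamma}(\eta)$ is ill-founded in $(Z_\gamma,E_\gamma)$.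
\end{definition}

Suppose that $Z$ is countable and $q,\gamma,\eta\in Z$. Then all $Z_\alpha$ are countable by (S2) and (S3). A system, together with the maps in (S2), the satisfaction relations of the $Z_\alpha$ and a descending sequence, can be coded by a real, and the requirements on it are arithmetical in that real and in a real $c$ coding $(Z,\in,q,\gamma,\eta)$. So ``there is a $(Z,q,\gamma)$-system that is bad at $\eta$'' is a $\Sigma^1_1$-statement about $c$.

\begin{lemma}\label{lem:corr}
Let $(N,\delta)$ be suitable, let $\zeta>\delta$ be a regular cardinal of $N$, and let $Z=V_\zeta^N$ and $q=\mathbb{Q}_{<\delta}^N$.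
\begin{itemize}
\item[(a)] Given a generic iteration of $(N,\delta)$ of length $\gamma$, let $Z_\alpha$ be the set of predecessors of $j_{0\alpha}(Z)$ in $W_\alpha$. The $Z_\alpha$, the filters $G_\alpha$ and the restricted maps form a $(Z,q,\gamma)$-system, the \emph{restriction} of the iteration. For $\eta<\zeta$ it is bad at $\eta$ if and only if $j_{0\gamma}(\eta)$ is ill-founded in $W_\gamma$.
\item[(b)] Let $\gamma<\omega_1$, and suppose that every generic iteration of $(N,\delta)$ of length less than $\gamma$ has a well-founded last model. Then every $(Z,q,\gamma)$-system is isomorphic to the restriction of a generic iteration of $(N,\delta)$ of length $\gamma$.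
\end{itemize}
\end{lemma}

\begin{proof}
(a) The restricted maps are elementary, because truth in $Z_\alpha$ is truth in $W_\alpha$ relativized to $j_{0\alpha}(Z)$. Let $\alpha<\gamma$. Then $Z_\alpha=V_{\zeta_\alpha}^{W_\alpha}$, where $\zeta_\alpha=j_{0\alpha}(\zeta)>\delta_\alpha$ is regular in $W_\alpha$, and (S1) holds by genericity. For (S2), the classes of functions in $Z_\alpha$ lie in $Z_{\alpha+1}$, and the relations $=_{G_\alpha}$ and $\in_{G_\alpha}$ between such functions are the same in $Z_\alpha$ and in $W_\alpha$, since $Z_\alpha$ is transitive and includes $G_\alpha$. Conversely, let $[g]\in Z_{\alpha+1}$, with $\mathrm{dom}(g)=a$. There is $c\in G_\alpha$ with $c\le a$ and $g(X\cap\bigcup a)\in Z_\alpha$ for all $X\in c$. The function $g'$ on $c$ with $g'(X)=g(X\cap\bigcup a)$ satisfies $[g']=[g]$. Its range has rank below $\zeta_\alpha$, because $|c|<\delta_\alpha<\zeta_\alpha$ and $\zeta_\alpha$ is regular in $W_\alpha$; so $g'\in Z_\alpha$. For (S3), if $j_{\alpha\lambda}(x)$ is a predecessor of $j_{0\lambda}(Z)=j_{\alpha\lambda}(Z_\alpha)$, then $x\in Z_\alpha$. The last claim holds because $W_\gamma\models$ ``$j_{0\gamma}(Z)$ is transitive'',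 so $j_{0\gamma}(\eta)$ has the same predecessors in $Z_\gamma$ and in $W_\gamma$.

(b) Let a system be given. By recursion on $\alpha\le\gamma$ we construct a generic iteration of length $\alpha$, with restriction $\langle Z'_\beta:\beta\le\alpha\rangle$, and isomorphisms $\sigma_\beta:Z_\beta\to Z'_\beta$ that commute with the maps. Let $\alpha<\gamma$. By hypothesis $W_\alpha$ is well-founded. All dense subsets of $j_{0\alpha}(q)$ that lie in $W_\alpha$ lie in the rank initial segment $Z'_\alpha$, so by (S1) the filter $\sigma_\alpha[G_\alpha]$ is $W_\alpha$-generic. Use it to form $W_{\alpha+1}$. By (a), $Z'_{\alpha+1}$ satisfies (S2) over $Z'_\alpha$, so $\sigma_{\alpha+1}([g])=[\sigma_\alpha(g)]$ defines the next isomorphism. At a limit $\lambda$, (S3) holds on both sides, and $\sigma_\lambda$ is induced by the $\sigma_\alpha$ for $\alpha<\lambda$.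
\end{proof}

Let $\mathrm{Col}(\omega,Z)$ be the poset of finite partial functions from $\omega$ to $Z$, which adds a surjection of $\omega$ onto $Z$. Let $\psi(\delta,\gamma,\eta)$ be the following formula about ordinals: there is a regular cardinal $\zeta>\max(\delta,\gamma,\eta)$ such that, for $Z=V_\zeta$ and $q=\mathbb{Q}_{<\delta}$, every condition of $\mathrm{Col}(\omega,Z)$ forces that there is a $(\check Z,\check q,\check\gamma)$-system that is bad at $\check\eta$.

\begin{lemma}\label{lem:psi}
Let $(N,\delta)$ be suitable and $\eta<\omega_1$. If $(N,\delta)$ has a generic iteration of length $\gamma<\omega_1$ in which $j_{0\gamma}(\eta)$ is ill-founded, then $N\models\psi(\delta,\gamma,\eta)$.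
\end{lemma}

\begin{proof}
Since $N$ is tall, $\gamma,\eta\in N$; this is the essential use of the height of $N$. Let $\zeta>\max(\delta,\gamma,\eta)$ be regular in $N$, $Z=V_\zeta^N$ and $q=\mathbb{Q}^N_{<\delta}$. Let $K\in V$ be any $N$-generic filter for $\mathrm{Col}(\omega,Z)$, and let $c\in N[K]$ be a real coding $(Z,\in,q,\gamma,\eta)$. By Lemma~\ref{lem:corr}(a) there is in $V$ a $(Z,q,\gamma)$-system that is bad at $\eta$. By (A3) there is one in $N[K]$. As $K$ was arbitrary, this is forced by every condition.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:iter}]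
Suppose not. Let $\gamma_0$ be least such that some generic iteration of $(N,\delta)$ of length $\gamma_0$ has an ill-founded last model, and fix such an iteration. By (E2) and Lemma~\ref{lem:pres}, $\gamma_0$ is a countable limit ordinal. Some ordinal of $W_{\gamma_0}$ is ill-founded, say $j_{\alpha\gamma_0}(\xi)$ with $\alpha<\gamma_0$ and $\xi<\omega_1$. Since $\xi\le j_{0\alpha}(\xi)$, we have $W_{\gamma_0}\models j_{\alpha\gamma_0}(\xi)\le j_{0\gamma_0}(\xi)$, so $j_{0\gamma_0}(\xi)$ is ill-founded. By Lemma~\ref{lem:psi}, $N\models\psi(\delta,\gamma_0,\xi)$.

Let $(\gamma^*,\eta^*)$ be the lexicographically least pair with $N\models\psi(\delta,\gamma^*,\eta^*)$; then $\gamma^*\le\gamma_0$. Let $\zeta$ witness $\psi$ in $N$, and take an $N$-generic filter $K\in V$ for $\mathrm{Col}(\omega,V_\zeta^N)$. In $N[K]$, hence in $V$, there is a $(V_\zeta^N,\mathbb{Q}_{<\delta}^N,\gamma^*)$-system that is bad at $\eta^*$. By the minimality of $\gamma_0$, Lemma~\ref{lem:corr} turns it into a generic iteration of $(N,\delta)$ of length $\gamma^*$ in which $j_{0\gamma^*}(\eta^*)$ is ill-founded; from now on $W_\alpha$, $j_{\alpha\beta}$ refer to this iteration. By Lemma~\ref{lem:pres},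 $\gamma^*$ is a limit ordinal.

Let $\langle x_n:n<\omega\rangle$ be a descending sequence of predecessors of $j_{0\gamma^*}(\eta^*)$. Write $x_0=j_{\alpha\gamma^*}(\eta')$ with $\alpha<\gamma^*$. By elementarity $\eta'<j_{0\alpha}(\eta^*)$, and $x_0$ is ill-founded, as witnessed by $x_1,x_2,\dots$ Let $\alpha+\gamma'=\gamma^*$. The tail of the iteration from $\alpha$ on is a generic iteration of the suitable pair $(W_\alpha,\delta_\alpha)$ of length $\gamma'$, so $W_\alpha\models\psi(\delta_\alpha,\gamma',\eta')$ by Lemma~\ref{lem:psi}. By elementarity, $(j_{0\alpha}(\gamma^*),j_{0\alpha}(\eta^*))$ is the least pair satisfying $\psi(\delta_\alpha,\cdot,\cdot)$ in $W_\alpha$. But $\gamma'\le\gamma^*\le j_{0\alpha}(\gamma^*)$ and $\eta'<j_{0\alpha}(\eta^*)$, so $(\gamma',\eta')$ is lexicographically smaller, a contradiction.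
\end{proof}

\begin{lemma}\label{lem:long}
Let $(N,\delta)$ be suitable and let $G$ be $N$-generic for $\mathbb{Q}_{<\delta}^N$, with $W=\mathrm{Ult}(N,G)$. There are a transitive model $W^*$ with $\omega_1^{W^*}=\omega_1$ and an elementary embedding $j:W\to W^*$.
\end{lemma}

\begin{proof}
Build a generic iteration of length $\omega_1$ with $G_0=G$. At each stage $\alpha<\omega_1$ the model $W_\alpha$ is well-founded by Proposition~\ref{prop:iter} and suitable by Lemma~\ref{lem:pres}, so a filter $G_\alpha$ exists. Let $W^*=W_{\omega_1}$, which is well-founded, and $j=j_{1\omega_1}$. An ordinal below $\omega_1^{W^*}$ has the form $j_{\alpha\omega_1}(\nu)$ with $\alpha<\omega_1$ and $\nu<\omega_1^{W_\alpha}$, and it equals the countable ordinal $\nu$ by (E1). So $\omega_1^{W^*}\le\omega_1$. The ordinals $\omega_1^{W_\alpha}$ for $\alpha<\omega_1$ are bounded by $\omega_1^{W^*}$, weakly increasing by (E1), and strictly increasing at successor steps by Lemma~\ref{lem:onestep}. So $\omega_1^{W^*}\ge\omega_1$.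
\end{proof}

\section{Capturing the chosen club}\label{sec:capture}

Fix a $\Sigma_1$-formula $\varphi$ and a real $r$, and let $R_x=\{y:\varphi(\omega_1,r,x,y)\}$, computed in $V$. Let $(*)$ be the sentence with parameter $r$:
\begin{quote}
for every $x$ in the club filter on $\omega_1$ such that $x\in L[s]$ for some real $s$, there is $y$ with $\varphi(\omega_1,r,x,y)$.
\end{quote}
Throughout this section, $(N,\delta)$ is suitable, $r\in N$, $N\models(*)$, and $U\in N$ is, in $N$, a normal ultrafilter on some $\kappa<\delta$. We use the notation $z$, $z_\alpha$, $N_\alpha$, $i_{\alpha\beta}$ and $A=A(N,U)$ of Section~\ref{sec:test}. Since $\delta$ is inaccessible in $N$, we have $z\in V_\delta^N$.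

Only the existence statement $(*)$ is assumed inside $N$. That the objects $y$ are clubs, and that there are few of them, will be assumed in $V$. The next lemma connects the two. The models involved are
\[
N\ \xrightarrow{\ j_G\ }\ W=\mathrm{Ult}(N,G)\ \xrightarrow{\ j\ }\ W^*\ \subseteq\ V,
\qquad
\omega_1^N<\kappa<\delta=\omega_1^W<\omega_1=\omega_1^{W^*},
\]
and the point is that $A_\delta$ is to $W$ what $A$ is to $V$: the result of iterating the countable object $z$ up to $\omega_1$.

\begin{lemma}\label{lem:transfer}
Let $G$ be $N$-generic for $\mathbb{Q}_{<\delta}^N$ and $W=\mathrm{Ult}(N,G)$.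
\begin{itemize}
\item[(a)] $A_\delta\in W$, and there is $D\in W$ with $W\models\varphi(\delta,r,A_\delta,D)$.
\item[(b)] For every such $D$ there is $E\in R_A$ such that either $E\not\subseteq\omega_1$ or $D=E\cap\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:onestep}, $W$ is tall, $\omega_1^W=\delta$ and $z\in H(\omega_1)^W$. By Lemma~\ref{lem:abs}, $\langle z_\beta:\beta\le\delta\rangle\in W$, and it comes from the iteration of $(H,U)$. Parts (c) and (d) of Lemma~\ref{lem:iu}, applied in $W$, show that $\kappa_\delta=\delta$ and that $C=\{\kappa_\beta:\beta<\delta\}\in W$ is closed and unbounded in $\delta$. By Lemma~\ref{lem:test}(a), $C\subseteq A\cap\kappa_\delta=A_\delta$. So $A_\delta$ is in the club filter of $W$. Let $s\in W$ be a real coding the membership relation on the transitive closure of $\{z\}$. Then $L[s]^W=L_{\omega_1}[s]$ is a transitive model of $\mathrm{ZFC}$ containing $z$ and $\delta$, so it contains $A_\delta$ by Lemma~\ref{lem:abs}. The canonical map $j_G:N\to W$ fixes $r$ by (E1), so $W\models(*)$, and this yields $D$.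

(b) Let $j:W\to W^*$ be as in Lemma~\ref{lem:long}. Then $j(\delta)=\omega_1$, and by (E1) $j$ fixes $r$, $z$ and every $\xi<\delta$. By Lemma~\ref{lem:abs}, $W\models\theta(z,\delta,A_\delta)$. Hence $W^*\models\theta(z,\omega_1,j(A_\delta))$, and Lemma~\ref{lem:abs} for $W^*$ gives $j(A_\delta)=A_{\omega_1}=A$. Therefore $W^*\models\varphi(\omega_1,r,A,j(D))$, and by (A1) this holds in $V$. So $E=j(D)\in R_A$. If $E\subseteq\omega_1=j(\delta)$, then $D\subseteq\delta$ by elementarity, and for $\xi<\delta$ we have $\xi\in D$ if and only if $\xi=j(\xi)\in E$. Thus $D=E\cap\delta$.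
\end{proof}

Part (b) is where the form of the definition matters: $\varphi$ is $\Sigma_1$, so it passes from $W^*$ to $V$; the parameter $r$ is fixed by $j$; and the parameter $\omega_1$ is tracked by $j$.

The set $D$ lives in $N[G]$, and we want it in $N$. If $R_A=\{f(A)\}$, then $D=f(A)\cap\delta$ does not depend on $G$, and a set of ordinals that is the value of one name under all generic filters is definable in $N$ from the forcing relation. If $R_A$ is only countable, we diagonalize: a name that is nowhere equal to a set in $N$ can be made different from countably many given sets at once.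

\begin{lemma}\label{lem:capture}
If $R_A$ is a countable set of subsets of $\omega_1$, then there is $E\in R_A$ with $E\cap\delta\in N$.
\end{lemma}

\begin{proof}
Let $\mathcal{E}=\{E\cap\delta:E\in R_A\}$. The model $W=\mathrm{Ult}(N,G)$ is a class of $N[G]$ that is definable, uniformly in $G$, with a predicate for $N$. By Lemmas~\ref{lem:transfer}(a) and~\ref{lem:abs}, for every $N$-generic $G\in V$ the model $N[G]$ satisfies
\begin{quote}
there is $D\in W$ such that $W\models\exists a\,(\theta(z,\delta,a)\wedge\varphi(\delta,r,a,D))$.
\end{quote}
So every condition forces this, and by the maximal principle there is a name $\dot D\in N$ that every condition forces to be such a $D$. By Lemmas~\ref{lem:abs} and~\ref{lem:transfer}(b),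
\begin{equation}\label{eq:inE}
\dot D_G\in\mathcal{E}\quad\text{for every $N$-generic $G\in V$.}
\end{equation}
In particular $\mathcal{E}\neq\emptyset$. Let $\mathcal{E}=\{E_n:n<\omega\}$, possibly with repetitions, and let $\{d_n:n<\omega\}$ list the dense subsets of $\mathbb{Q}_{<\delta}^N$ that lie in $N$.

Suppose $\mathcal{E}\cap N=\emptyset$. We build conditions $p_0\ge p_1\ge\cdots$, starting from any $p_0$. Given $p_n$, we claim that there are $q\le p_n$ and $\xi<\delta$ such that either $\xi\in E_n$ and $q\Vdash\check\xi\notin\dot D$, or $\xi\notin E_n$ and $q\Vdash\check\xi\in\dot D$. Otherwise, for $\xi\in E_n$ no extension of $p_n$ forces $\check\xi\notin\dot D$, so $p_n\Vdash\check\xi\in\dot D$, and for $\xi\in\delta\setminus E_n$ the condition $p_n$ does not force $\check\xi\in\dot D$. Then $E_n=\{\xi<\delta:p_n\Vdash\check\xi\in\dot D\}$ belongs to $N$ by the definability of forcing, contrary to our assumption. Choose $p_{n+1}\le q$ in $d_n$. The filter $G$ generated by the $p_n$ is $N$-generic, and $\dot D_G\ne E_n$ for all $n$. This contradicts \eqref{eq:inE}.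
\end{proof}

Lemma~\ref{lem:capture} alone gives no contradiction: $\kappa$ need not be a limit point of $E$. But it applies to every iterate $N_\alpha$, with the same test set, and we are free to choose $\alpha$. Since the club $E$ that is captured may depend on $\alpha$, we choose $\alpha$ so that it works for all members of $R_A$.

\begin{proposition}\label{prop:core}
$R_A$ is not a countable set of club subsets of $A$.
\end{proposition}

\begin{proof}
Suppose that it is. The limit points below $\omega_1$ of a club form a club, and a countable intersection of clubs is a club. So by Lemma~\ref{lem:test}(a) there is $\alpha<\omega_1$ such that $\kappa_\alpha$ is a limit point of every $E\in R_A$. The model $N_\alpha$ is tall, and $i_{0\alpha}$ is elementary and fixes $r$. So $(N_\alpha,i_{0\alpha}(\delta))$ is suitable, $N_\alpha\models(*)$, and $U_\alpha$ is in $N_\alpha$ a normal ultrafilter on $\kappa_\alpha<i_{0\alpha}(\delta)$. By Lemma~\ref{lem:test}(c) the test set of $(N_\alpha,U_\alpha)$ is $A$. Lemma~\ref{lem:capture} for these objects gives $E\in R_A$ with $E\cap i_{0\alpha}(\delta)\in N_\alpha$, hence $E\cap\kappa_\alpha\in N_\alpha$. This contradicts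 Lemma~\ref{lem:test}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $\{(x,y):\varphi(\omega_1,r,x,y)\}$ is the graph of a uniformization $f$ of the club filter. For $x$ in the club filter, $x$ and $f(x)$ are subsets of $\omega_1$, so $\varphi(\omega_1,r,x,f(x))$ holds in $H(\omega_2)$ by (A2) and in $V_\mu$ by (A1). As $V_\mu$ computes $\omega_1$ and the club filter correctly, $V_\mu\models(*)$. Fix a normal ultrafilter $U$ on some $\kappa<\delta$, and let $(N,\bar\delta)$, $\bar\kappa$, $\bar U$ be given by Lemma~\ref{lem:frommeasurable}. By elementary equivalence they satisfy the standing assumptions of this section. The test set $A=A(N,\bar U)$ is in the club filter by Lemma~\ref{lem:test}(a), so $R_A=\{f(A)\}$ consists of one club subset of $A$. This contradicts Proposition~\ref{prop:core}. For the last sentence of the theorem, if the graph of $f$ is $\{v:\varphi_0(\omega_1,v)\}$ with $\varphi_0$ a $\Sigma_1$-formula, then $\exists v\,(v=(x,y)\wedge\varphi_0(\omega_1,v))$ is equivalent to a $\Sigma_1$-formula and defines the graph in the form just excluded.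
\end{proof}

\section{Replacing the measurable cardinal by a sharp}\label{sec:sharp}

Proposition~\ref{prop:core} needs a suitable pair satisfying $(*)$. In Lemma~\ref{lem:frommeasurable} the ordinals of such a model were generated by the critical points of an iteration. Indiscernibles for an inner model containing $V_\delta$ serve the same purpose.

Let $B\subseteq\delta$. The structures $(L_\lambda[B],\in,B)$ for limit $\lambda>\delta$ have a uniformly definable well-ordering and hence definable Skolem functions. The hull of a set under the resulting Skolem terms is an elementary substructure. We say that \emph{$B^\#$ exists} if there is a closed unbounded class $I$ of ordinals above $\delta$, the Silver indiscernibles, such that for every limit point $\lambda$ of $I$: $(L_\lambda[B],\in,B)\prec(L[B],\in,B)$; any two increasing tuples from $I\cap\lambda$ of the same length satisfy the same formulas in $(L_\lambda[B],\in,B)$ with parameters from $\delta+1$; and $L_\lambda[B]$ is the hull of $(\delta+1)\cup(I\cap\lambda)$. In particular, the value of a Skolem term does not depend on the limit point $\lambda$ at which it is computed.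

Let $\delta$ be inaccessible. We say that \emph{$V_\delta^\#$ exists} if $B^\#$ exists for a set $B\subseteq\delta$ that codes $(V_\delta,\in)$, in the sense that for some bijection $e:\delta\to V_\delta$, $B$ is the set of G\"odel codes of the pairs $(\xi,\xi')$ with $e(\xi)\in e(\xi')$. Then $e$ is the Mostowski collapse of the relation coded by $B$, so $e$ and $V_\delta$ belong to $L[B]$ and are definable there from $B$. A measurable cardinal above $\delta$ implies that $V_\delta^\#$ exists.

The property of $I$ that controls the height of hulls is remarkability.

\begin{lemma}\label{lem:rem}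
Let $t$ be a Skolem term, $\vec\xi$ a tuple from $\delta+1$, and $\vec a$, $\vec b=(b_0,\dots,b_n)$, $\vec b'=(b'_0,\dots,b'_n)$ increasing tuples from $I$ with $\vec b$ and $\vec b'$ above $\vec a$. If $t(\vec\xi,\vec a,\vec b)$ is an ordinal below $b_0$, then $t(\vec\xi,\vec a,\vec b)=t(\vec\xi,\vec a,\vec b')$.
\end{lemma}

\begin{proof}
Write $t(\vec c)=t(\vec\xi,\vec a,\vec c)$ for increasing $(n+1)$-tuples $\vec c$ from $I$ above $\vec a$; by indiscernibility $t(\vec c)<c_0$ always. Again by indiscernibility, one of the relations $=$, $>$, $<$ holds between $t(\vec c)$ and $t(\vec c\,')$ for all pairs with $c_n<c'_0$. The relation $>$ gives an infinite descending sequence of ordinals. Suppose that it is $<$. Take $\vec c$ such that $c_0$ is the supremum of an increasing $\omega$-sequence in $I$ above $\vec a$, which is possible as $I$ is closed. Then $t(\vec c)<\iota$ for some $\iota\in I$ above $\vec a$ and below $c_0$, so $t(\vec c\,')<\iota$ for all $\vec c\,'$ above $\iota$. But along an increasing sequence of $|\iota|^+$ many tuples above $\iota$ the values of $t$ are strictly increasing, which is impossible below $\iota$. So the relation is $=$, and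 comparing $\vec b$ and $\vec b'$ with a tuple above both proves the lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that for every $x$ in the club filter with $x\in L[s]$ for some real $s$, the set $R_x$ is nonempty, countable, and consists of club subsets of $x$. Let $B$, $e$ and $I$ witness that $V_\delta^\#$ exists.

By Lemma~\ref{lem:woodin}, $\delta$ is Woodin in $L[B]$. Since $H(\omega_2)\subseteq V_\delta\subseteq L[B]$, the models $V$ and $L[B]$ have the same $\omega_1$, the same reals, the same club filter and the same inner models $L[s]$ for reals $s$. If $x$ is in the club filter and in some $L[s]$, pick $y\in R_x$. Then $y\subseteq\omega_1$, so $\varphi(\omega_1,r,x,y)$ holds in $H(\omega_2)$ by (A2) and in $L[B]$ by (A1). Thus $L[B]\models(*)$. Fix a normal ultrafilter $U\in V_\delta$ on some $\kappa<\delta$; it is a normal ultrafilter in $L[B]$ as well.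

Let $\langle\iota_\beta:\beta\le\omega_1\rangle$ enumerate the first $\omega_1+1$ elements of $I$, and let $\lambda=\iota_{\omega_1}$, a limit point of $I$ because $I$ is closed. Let $P=\{\delta,\kappa,e^{-1}(U),e^{-1}(r)\}\subseteq\delta+1$, and let $Y$ be the hull of $P\cup\{\iota_\beta:\beta<\omega_1\}$ in $(L_\lambda[B],\in,B)$. Then $Y\prec L_\lambda[B]\prec L[B]$. Since $e$ is definable, $e\in Y$, and so $\delta,\kappa,U,r\in Y$.

We claim that $Y\cap\lambda$ has order type $\omega_1$. Let $\gamma<\omega_1$. An ordinal in $Y\cap\iota_\gamma$ is the value of a term $t(\vec\xi,\vec a,\vec b)$ with $\vec\xi$ from $P$, $\vec a$ from $\{\iota_\beta:\beta<\gamma\}$ and $\vec b$ from $\{\iota_\beta:\gamma\le\beta<\omega_1\}$. If $\vec b=(b_0,\dots,b_n)$ is nonempty, then the value is below $\iota_\gamma\le b_0$, so by Lemma~\ref{lem:rem} it equals $t(\vec\xi,\vec a,\iota_\gamma,\dots,\iota_{\gamma+n})$. Hence $Y\cap\iota_\gamma$ is countable. The set $Y\cap\lambda$ is uncountable, and each of its proper initial segments is included in some $Y\cap\iota_\gamma$. This proves the claim.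

Let $N$ be the transitive collapse of $Y$, and let $\bar\delta,\bar\kappa,\bar U$ be the images of $\delta,\kappa,U$; the real $r$ is fixed. Then $N$ is tall, $(N,\bar\delta)$ is suitable, $N\models(*)$, and $\bar U$ is in $N$ a normal ultrafilter on $\bar\kappa<\bar\delta$. So Proposition~\ref{prop:core} applies to $A=A(N,\bar U)$. On the other hand, $A$ is in the club filter by Lemma~\ref{lem:test}(a). The set $z=z(N,\bar U)$ is an element of $N$ and so is hereditarily countable. If $s$ is a real coding it, then $L[s]$ contains $z$ and $\omega_1$, so $A\in L[s]$ by Lemma~\ref{lem:abs}. By our assumption $R_A$ is a countable set of club subsets of $A$, a contradiction.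
\end{proof}

\begin{thebibliography}{9}

\bibitem{Larson}
P.~Larson, \emph{The Stationary Tower}, AMS, 2004.

\bibitem{LSS}
P.~L\"ucke, R.~Schindler, P.~Schlicht, \emph{$\Sigma_1(\kappa)$-definable subsets of $\mathrm{H}(\kappa^+)$}, arXiv:1710.09766 (2017).

\end{thebibliography}
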